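\title{The invariant Hilbert scheme of a permutation module $M^\lambda$ is an affine space}

\begin{abstract}
Let the symmetric group $S_n$ act on $\mathbb{C}^n$ by permuting coordinates, and let $\lambda$ be a partition of $n$ with $m$ non-zero parts. We prove that the invariant Hilbert scheme of $S_n$-stable finite subschemes of $\mathbb{C}^n$ whose coordinate ring is the permutation module $M^\lambda$ is isomorphic to $\mathbb{C}^m$. This answers a question posed in a paper of Debus and Kretschmer. In every such coordinate ring a Specht polynomial spans a distinguished line, the polynomials invariant under the column group of $\lambda$ act on this line by a character, and the character determines the subscheme. The characters that occur are the chains of monic polynomials $f_l\mid\dots\mid f_1$ whose degrees are the column lengths of $\lambda$. The proof works over every field of characteristic $0$. Over $\mathbb{C}$ we also describe the universal ideal, all closed points, and the Hilbert--Chow morphism.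
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $P=\mathbb{C}[x_1,\dots,x_n]$, with $S_n$ acting by $w x_i=x_{w(i)}$. If $Z\subseteq\mathbb{C}^n$ is an $S_n$-stable zero-dimensional closed subscheme, then its coordinate ring is a finite-dimensional representation of $S_n$, and this representation stays constant when $Z$ moves in a flat family over a connected base. It is therefore natural to fix a representation $\rho$ and to study all $Z$ with $\mathcal{O}(Z)\cong\rho$. The \emph{invariant Hilbert scheme} $\mathcal{H}_\rho=\operatorname{Hilb}^{S_n}_\rho(\mathbb{C}^n)$, in the sense of Alexeev and Brion, is their parameter space. It represents the functor that sends a scheme $Y$ to the set of $S_n$-stable closed subschemes $Z\subseteq\mathbb{C}^n\times Y$, finite and flat over $Y$, for which the pushforward of $\mathcal{O}_Z$ is locally isomorphic to $\rho\otimes\mathcal{O}_Y$ as an $S_n$-equivariant $\mathcal{O}_Y$-module. Such families can be glued along open covers of $Y$, so the functor is determined by its values on affine schemes. For a $\mathbb{C}$-algebra $B$ and $P_B=P\otimes B$,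
\[
\mathcal{H}_\rho(B)=\bigl\{\,I\subseteq P_B \text{ an $S_n$-stable ideal}:\ P_B/I\cong\rho\otimes B \text{ locally on } \operatorname{Spec}B\,\bigr\},
\]
where the local isomorphisms are $B$-linear and $S_n$-equivariant. The closed points are the $S_n$-stable ideals $I\subseteq P$ with $P/I\cong\rho$.

The simplest stable subschemes are orbits. Let $\lambda=(\lambda_1\ge\dots\ge\lambda_m\ge1)$ be a partition of $n$, and take a point of $\mathbb{C}^n$ with $m$ distinct coordinates $a_1,\dots,a_m$, where $a_i$ occurs $\lambda_i$ times. We call its orbit an \emph{orbit of type $\lambda$}. The functions on it form the permutation module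
\[
M^\lambda=\operatorname{Ind}_{S_{\lambda_1}\times\dots\times S_{\lambda_m}}^{S_n}\mathbf{1},\qquad N:=\dim M^\lambda=\frac{n!}{\lambda_1!\cdots\lambda_m!}.
\]
The following question was posed in \cite{DK}: \emph{is $\mathcal{H}_{M^\lambda}$ isomorphic to $\mathbb{C}^m$ as a scheme?} It is known that $\mathcal{H}_{M^\lambda}$ is connected of dimension $m$; we do not use this.

Here is why one would guess that the answer is yes. Let $m_j$ be the number of parts of $\lambda$ equal to $j$. An orbit of type $\lambda$ is given by choosing, for each $j$, the unordered set of the $m_j$ values that occur $j$ times, that is, the monic polynomial $q_j$ of degree $m_j$ with these roots. The tuples $(q_j)_j$ form an affine space of dimension $\sum_jm_j=m$, and the orbits fill the open subset on which $\prod_jq_j$ has distinct roots. The two extreme partitions support the guess. For $\lambda=(n)$ the module is trivial, $Z$ is a point $(b,\dots,b)$, and $\mathcal{H}_{M^\lambda}$ is a line. For $\lambda=(1^n)$ the invariants of $P/I$ are the constants, so $I$ contains $e_i-c_i$ for the elementary symmetric polynomials $e_i$ and suitable $c_i\in\mathbb{C}$;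 since $P$ is free of rank $n!$ over $P^{S_n}$, these elements generate an ideal of colength $n!$, which must be $I$. So $I$ is determined by a point of $\mathbb{C}^n/S_n\cong\mathbb{C}^n$.

What has to be proved is that nothing unexpected happens when values collide: each degenerate tuple $(q_j)$ gives one ideal, there are no other ideals, and the scheme structure is the expected one. The argument for $(1^n)$ does not extend, because symmetric polynomials see only the polynomial $\prod_jq_j^{\,j}$ whose roots are the coordinates. For $\lambda=(2,1,1)$ and $a\ne b$, the tuples $(q_1,q_2)=((t-b)^2,\,t-a)$ and $((t-a)^2,\,t-b)$ have the same image $(t-a)^2(t-b)^2$. For $\lambda=(2,1)$ the map $(a,b)\mapsto(t-a)^2(t-b)$ is injective, but its partial derivatives $-2(t-a)(t-b)$ and $-(t-a)^2$ are proportional along $a=b$, so it is not an embedding. We need a larger ring than $P^{S_n}$ that still acts by scalars on something.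

\subsection{The result}\label{sub:result}
From now on $k$ is a field of characteristic $0$, $P=k[x_1,\dots,x_n]$, and $\mathcal{H}_{M^\lambda}$ is the functor on $k$-algebras defined by the same words as above; the question concerns $k=\mathbb{C}$. Let $l=\lambda_1$, and let $\lambda'$ be the conjugate partition, $\lambda'_j=\#\{i:\lambda_i\ge j\}$, so that $m_j=\lambda'_j-\lambda'_{j+1}$ and $\lambda'_1=m$. Fix a decomposition
\[
\{1,\dots,n\}=C_1\sqcup\dots\sqcup C_l,\qquad |C_j|=\lambda'_j ,
\]
into \emph{columns}, and let $G=\prod_jS_{C_j}\subseteq S_n$ be the \emph{column group}. For a set $E$ of indices put $\Delta(E)=\prod_{a<b\text{ in }E}(x_a-x_b)$, and let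
\[
\Delta=\prod_{j=1}^l\Delta(C_j),\qquad d=\deg\Delta,\qquad R=P^G,\qquad F_j(t)=\prod_{a\in C_j}(t-x_a)\in R[t].
\]
The polynomial $\Delta$ is a Specht polynomial of shape $\lambda$. By the fundamental theorem on symmetric polynomials, $R$ is the polynomial ring on the non-leading coefficients of $F_1,\dots,F_l$. Hence a $k$-algebra map $\chi\colon R\to B$ is the same as a tuple of monic polynomials $f_j=\chi(F_j)\in B[t]$ with $\deg f_j=\lambda'_j$.

Let $X(B)$ be the set of those $\chi$ for which $f_{j+1}$ divides $f_j$ in $B[t]$ for $1\le j<l$. Put $f_{l+1}=1$. A monic polynomial is not a zero divisor, so $q_j=f_j/f_{j+1}$ is well defined and monic of degree $m_j$, and $f_j=q_jq_{j+1}\cdots q_l$. Conversely, any monic $q_j$ of degree $m_j$ define an element of $X(B)$ by this formula. Thus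
\[
X\cong\prod_{j=1}^l\mathbb{A}^{m_j}_k=\mathbb{A}^m_k ,
\]
and $Q:=\mathcal{O}(X)$ is the polynomial ring on the non-leading coefficients of $q_1,\dots,q_l$. Figure~\ref{fig:columns} shows how an orbit gives rise to such a chain.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\foreach \y/\z in {1/3,2/2,3/2,4/1} {
  \foreach \x in {1,...,\z} {
    \draw (\x-1,-\y) rectangle (\x,-\y+1);
    \node at (\x-0.5,-\y+0.5) {$a_{\y}$};
  }
}
\foreach \x in {1,2,3} { \node at (\x-0.5,0.45) {$C_{\x}$}; }
\end{tikzpicture}
\caption{The partition $\lambda=(3,2,2,1)$. Boxes are coordinates of a point of $k^8$, grouped into columns $C_1,C_2,C_3$, and the value $a_i$ fills row $i$. The polynomial $f_j$ has the entries of column $j$ as roots, so $f_3\mid f_2\mid f_1$, with quotients $q_1=t-a_4$, $q_2=(t-a_2)(t-a_3)$, $q_3=t-a_1$.}\label{fig:columns}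
\end{figure}

\begin{theorem}\label{thm:main}
Let $\lambda$ be a partition of $n$ with $m$ non-zero parts and let $k$ be a field of characteristic $0$. For every $k$-algebra $B$ and every $I\in\mathcal{H}_{M^\lambda}(B)$ there is a unique $k$-algebra map $\chi\colon R\to B$ with
\[
g\Delta\equiv\chi(g)\Delta\pmod I\qquad\text{for all }g\in R .
\]
It lies in $X(B)$, and $I\mapsto\chi$ is an isomorphism $\pi\colon\mathcal{H}_{M^\lambda}\to X\cong\mathbb{A}^m_k$. In particular, for $k=\mathbb{C}$ we have $\mathcal{H}_{M^\lambda}\cong\mathbb{C}^m$ as schemes.
\end{theorem}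

We call $\chi$ the \emph{character} of $I$. The proof is self-contained and shows that $\pi$ is bijective on $B$-points for every $B$. Working with all $B$, and not only with fields, is what identifies the scheme structure. After the example $\lambda=(2,1)$ in Section~\ref{sec:example} and the preliminaries of Section~\ref{sec:prelim}, the proof has three steps. In Section~\ref{sec:character} we construct $\chi$ and prove the divisibility $f_{j+1}\mid f_j$; both come from counting sign representations in $M^\lambda$. In Section~\ref{sec:specht} we produce from $\chi$ a system of $N$ linear functionals that vanish on $I$ and are independent uniformly in $\chi$; this rests on a lower bound for the space of derivatives of Specht polynomials. In Section~\ref{sec:iso} these functionals recover $I$ from $\chi$ and define a family over $X$. Section~\ref{sec:complements} treats, over $\mathbb{C}$, the universal family (Theorem~\ref{thm:universal}), the classification of all closed points (Theorem~\ref{thm:points}) and the morphism to $\mathbb{C}^n/S_n$ (Theorem~\ref{thm:chow}).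

\section{The case $\lambda=(2,1)$}\label{sec:example}

Let $n=3$, $\lambda=(2,1)$, $C_1=\{1,2\}$, $C_2=\{3\}$. Then $N=3$, $\Delta=x_1-x_2$, $R=k[x_1+x_2,\,x_1x_2,\,x_3]$, and $M^\lambda$ is the permutation representation on three points. We determine all stable ideals $I\subseteq P$ with $A=P/I\cong M^\lambda$.

The transposition $(1\,2)$ has the eigenvalue $-1$ on $M^\lambda$ exactly once, so the corresponding eigenspace $L\subseteq A$ is a line. It is the image of the polynomials that change sign under $(1\,2)$, and these form $\Delta R$. Multiplication by an element of $R$ preserves $L$, so $R$ acts on $L$ through a character $\chi\colon R\to k$, and $L=k\overline\Delta$. Write $f_1=\chi(F_1)$ and $f_2=t-a$, where $a=\chi(x_3)$.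

The sign representation of $S_3$ does not occur in $M^\lambda$. Therefore
\[
F_1(x_3)\,\Delta=(x_3-x_1)(x_3-x_2)(x_1-x_2)\in I .
\]
Since $F_1(x_3)\in R$ and $\chi(F_1(x_3))=f_1(a)$, we get $f_1(a)=0$. This is the divisibility $f_2\mid f_1$: we have $f_1=(t-a)(t-b)$ for some $b$.

Now we recover $I$ from $(a,b)$. Put $y_i=x_i-a$ and $c=b-a$. Then $\chi(y_3)=0$, $\chi(y_1y_2)=f_1(a)=0$ and $\chi(y_1+y_2)=c$. The invariants of $A$ are the constants, so a symmetric polynomial $g$ is congruent to a constant, and multiplying by $\overline\Delta$ shows that the constant is $\chi(g)$. Hence $y_1+y_2+y_3\equiv c$ and $y_1y_2+(y_1+y_2)y_3\equiv0$. From $y_3\Delta\equiv0$ and its permutations we get $y_1y_2\equiv y_1y_3\equiv y_2y_3$, so each of these products is congruent to a third of their sum, which is $0$. Thus $I$ contains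
\[
J_{a,b}=(y_1+y_2+y_3-c,\ y_1y_2,\ y_1y_3,\ y_2y_3).
\]
Eliminating $y_3$ gives $P/J_{a,b}=k[y_1,y_2]/(y_1^2-cy_1,\ y_2^2-cy_2,\ y_1y_2)$, which has the basis $1,y_1,y_2$ for every $c$. So $I=J_{a,b}$. Conversely, $P/J_{a,b}$ contains the trivial module $k\cdot1$, and the quotient is spanned by $y_1,y_2,y_3$ with the single relation $y_1+y_2+y_3=0$; hence $P/J_{a,b}\cong M^\lambda$ for all $(a,b)\in k^2$. For $a\ne b$ this is the orbit of $(a,a,b)$, and for $a=b$ it is a point of length $3$ on the diagonal.

The construction of $\chi$ and the source of the divisibility carry over to all $\lambda$. The last step does not, since it relies on finding generators of the ideal. In general we describe $I$ from the dual side, as the common kernel of linear functionals built from $\chi$, and we never need generators.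

\section{Preliminaries}\label{sec:prelim}

\subsection{Modules with a group action}
Let $B$ be a $k$-algebra. We use three standard facts.

\begin{itemize}
\item[(M1)] Let $\Gamma\subseteq S_n$ be a subgroup, $\psi$ its trivial or its sign character, and $A$ a $B$-module with a $B$-linear action of $\Gamma$. The \emph{$\psi$-component} $\{v\in A: wv=\psi(w)v\text{ for all }w\in\Gamma\}$ is the image of the idempotent $|\Gamma|^{-1}\sum_{w\in\Gamma}\psi(w)w$. Hence it is a direct summand, its formation commutes with base change $B\to B'$, and an equivariant surjection induces a surjection on $\psi$-components. If $A$ is locally isomorphic to $M^\lambda\otimes B$, its $\psi$-component is finitely generated projective, of rank the multiplicity of $\psi$ in $M^\lambda|_\Gamma$.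
\item[(M2)] A surjection between finitely generated projective $B$-modules of the same constant rank is an isomorphism, because its kernel is a direct summand of rank $0$. If $L$ is projective of rank $1$, then $\operatorname{End}_B(L)=B$, and an element that generates $L$ is a basis.
\item[(M3)] The irreducible representations $W_\mu$ of $S_n$ are defined over $\mathbb{Q}$ and absolutely irreducible, so $k[S_n]\cong\prod_\mu\operatorname{End}_k(W_\mu)$. Hence a $B$-module $A$ with a $B$-linear action of $S_n$ decomposes as $A\cong\bigoplus_\mu W_\mu\otimes_k\operatorname{Hom}_{S_n}(W_\mu,A)$, compatibly with base change. If $A$ is finitely generated projective, so are the multiplicity modules $\operatorname{Hom}_{S_n}(W_\mu,A)$, since $A$ is a direct sum of copies of them.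
\end{itemize}

\subsection{Sign representations in $M^\lambda$}
A \emph{word} is a map $\varphi\colon\{1,\dots,n\}\to\{1,\dots,m\}$ in which the letter $i$ occurs $\lambda_i$ times. The group $S_n$ permutes the words transitively by $w\varphi=\varphi\circ w^{-1}$, and $M^\lambda$ is the vector space with the words as basis. For distinct $a_1,\dots,a_m\in k$ the map $\varphi\mapsto(a_{\varphi(1)},\dots,a_{\varphi(n)})$ identifies the words with an orbit of type $\lambda$.

\begin{lemma}\label{lem:sign}
Let $\{1,\dots,n\}=E_1\sqcup\dots\sqcup E_r$, where the $E_j$ may be empty, let $c_j=|E_j|$ and $\Gamma=\prod_jS_{E_j}$. Call a word \emph{separated} if it is injective on each $E_j$.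
\begin{itemize}
\item[(a)] The multiplicity of $\operatorname{sgn}$ in $M^\lambda|_\Gamma$ is the number of $\Gamma$-orbits of separated words.
\item[(b)] If this multiplicity is not zero, then $c_1+\dots+c_j\le\lambda'_1+\dots+\lambda'_j$ for all $j\le r$.
\item[(c)] If $r=l$ and $c_j=\lambda'_j$ for all $j$, then $\varphi$ is separated if and only if $\varphi(E_j)=\{i:\lambda_i\ge j\}$ for all $j$, and the multiplicity is $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The module $M^\lambda|_\Gamma$ is the direct sum of the spans of the $\Gamma$-orbits. An element $\sum_\psi\gamma_\psi\psi$ of the span of $\Gamma\varphi$ lies in the sign component if and only if $\gamma_{w\psi}=\operatorname{sgn}(w)\gamma_\psi$ for all $w$ and $\psi$. The solutions form a line if $\operatorname{sgn}$ is trivial on the stabilizer of $\varphi$, and they are zero otherwise. The stabilizer is the product of the symmetric groups of the sets $E_j\cap\varphi^{-1}(i)$. It contains a transposition unless all these sets have at most one element, that is, unless $\varphi$ is separated, in which case it is trivial.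

(b) Let $\varphi$ be separated and $A_j=\varphi(E_j)$. Then $|A_j|=c_j$, and the letter $i$ lies in exactly $\lambda_i$ of the sets $A_1,\dots,A_r$, hence in at most $\min(\lambda_i,j)$ of $A_1,\dots,A_j$. Therefore
\[
c_1+\dots+c_j\le\sum_i\min(\lambda_i,j)=\lambda'_1+\dots+\lambda'_j ,
\]
where the last equality counts the boxes in the first $j$ columns of the diagram of $\lambda$ by rows and by columns.

(c) Equality in (b) for all $j$ forces the letter $i$ to lie in exactly $\min(\lambda_i,j)$ of $A_1,\dots,A_j$, for every $j$. Comparing $j$ with $j-1$ gives $i\in A_j$ if and only if $\lambda_i\ge j$. Conversely, a map that sends each $E_j$ onto $\{i:\lambda_i\ge j\}$ is bijective on $E_j$ onto this set, so it is a separated word, and $\Gamma$ permutes these maps transitively.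
\end{proof}

\subsection{The operator $D$}
A polynomial $h\in P$ in the sign component for $G$ vanishes on $x_a=x_b$ whenever $a\neq b$ lie in the same column. It is therefore divisible by the pairwise coprime factors of $\Delta$, and $h/\Delta$ is $G$-invariant. So the sign component of $P$ is $\Delta R$, which is free of rank $1$ over $R$. By (M1), the sign component of $P_B$ is $\Delta R_B$, free of rank $1$ over $R_B=R\otimes B$. For $h\in P_B$ we define $D(h)\in R_B$ by
\begin{equation}\label{eq:D}
\sum_{w\in G}\operatorname{sgn}(w)\,wh=\Delta\cdot D(h).
\end{equation}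
The map $D$ is $B$-linear, compatible with base change, and homogeneous of degree $-d$. For $\lambda=(2,1)$ it is the divided difference $D(h)=(h-(1\,2)h)/(x_1-x_2)$. A map $\chi\colon R\to B$ is always extended $B$-linearly to $R_B$.

\section{The character of a family}\label{sec:character}

Throughout this section $I\in\mathcal{H}_{M^\lambda}(B)$ and $A=P_B/I$. A bar denotes the class in $A$.

\begin{proposition}\label{prop:chi}
The sign component of $A$ for $G$ is free with basis $\overline\Delta$. There is a unique $k$-algebra map $\chi\colon R\to B$ with $g\overline\Delta=\chi(g)\overline\Delta$ for all $g\in R$, and $I\mapsto\chi$ is compatible with base change.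
\end{proposition}

\begin{proof}
Let $L$ be the sign component. By Lemma~\ref{lem:sign}(c) and (M1), $L$ is projective of rank $1$, and it is the image of $\Delta R_B$. Multiplication by $g\in R$ commutes with $G$, so it preserves $L$, and we obtain a $k$-algebra map $\chi\colon R\to\operatorname{End}_B(L)=B$. Then $L=R_B\overline\Delta=B\overline\Delta$, and $\overline\Delta$ is a basis by (M2). This gives uniqueness. For $\beta\colon B\to B'$, the ideal of $P_{B'}$ generated by the image of $I$ contains $g\Delta-\beta(\chi(g))\Delta$, so its character is $\beta\circ\chi$ by uniqueness.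
\end{proof}

Next we show that $f_{j+1}$ divides $f_j$. For an orbit the reason is visible in Figure~\ref{fig:columns}: every value in column $j+1$ occurs in column $j$. The algebraic form of this statement is that $F_j(x_y)$, for $y\in C_{j+1}$, should kill something, and Lemma~\ref{lem:sign}(b) says what: moving $y$ into column $j$ produces a polynomial that is antisymmetric for a group whose sign character does not occur in $A$. The difficulty is that $x_y$ is not in $R$ when $|C_{j+1}|>1$, so $\chi$ cannot be applied to $F_j(x_y)$ as in Section~\ref{sec:example}. We take an alternating sum over $y$ to return to $\Delta R$. This sum retains only the top coefficient of a remainder modulo $F_{j+1}$, and we compensate by inserting powers of $x_y$.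

\begin{lemma}\label{lem:remainder}
Let $f,f'\in B[t]$ with $f'$ monic of degree $q\ge1$. Suppose that for every $e\ge0$ the coefficient of $t^{q-1}$ in the remainder of $t^ef$ modulo $f'$ is zero. Then $f'\mid f$.
\end{lemma}

\begin{proof}
Let $r$ be the remainder of $f$. Suppose $r\neq0$, with leading term $r_st^s$, $s\le q-1$. Then $t^{q-1-s}r$ has degree $q-1<q$, so it is the remainder of $t^{q-1-s}f$. Its coefficient of $t^{q-1}$ is $r_s\ne0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:div}
The character $\chi$ of $I$ lies in $X(B)$.
\end{proposition}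

\begin{proof}
Fix $1\le j<l$. Write $C=C_j$, $C'=C_{j+1}=\{y_1<\dots<y_q\}$ and $\Theta=\prod_{i\ne j,j+1}\Delta(C_i)$. For $y\in C'$,
\[
F_j(x_y)\,\Delta(C)\,\Delta(C'\setminus\{y\})\,\Theta=\pm\Delta(C\cup\{y\})\,\Delta(C'\setminus\{y\})\,\Theta .
\]
The right side lies in the sign component for the decomposition obtained from the columns by moving $y$ from $C'$ to $C$. Its first $j$ sets have $\lambda'_1+\dots+\lambda'_j+1$ elements in total. By Lemma~\ref{lem:sign}(b) and (M1) the corresponding sign component of $A$ is zero, so the polynomial lies in $I$.

Let $e\ge0$ and $h(t)=t^eF_j(t)\in R[t]$. Multiplying by $x_y^e$ gives $h(x_y)\Delta(C)\Delta(C'\setminus\{y\})\Theta\in I$ for every $y\in C'$. Recall that $\Delta(\{z_1<\dots<z_s\})$ is the determinant of the matrix with rows $(x_{z_i}^{s-1},\dots,x_{z_i},1)$. Let $H$ be the $q\times q$ matrix with rows $(h(x_{y_i}),x_{y_i}^{q-2},\dots,x_{y_i},1)$. Expansion along the first column gives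
\[
\Delta(C)\,\Theta\,\det H=\sum_{i=1}^q(-1)^{i+1}h(x_{y_i})\,\Delta(C)\,\Delta(C'\setminus\{y_i\})\,\Theta\in I .
\]
Divide $h$ by the monic polynomial $F_{j+1}$ in $R[t]$, with remainder $r=\sum_{s<q}r_st^s$. Since $F_{j+1}(x_{y_i})=0$, we have $h(x_{y_i})=r(x_{y_i})$. Subtracting from the first column of $H$ the multiples $r_s(x_{y_i}^s)_i$, $s\le q-2$, of the other columns shows that $\det H=r_{q-1}\Delta(C')$. Hence $r_{q-1}\Delta\in I$, so $\chi(r_{q-1})\overline\Delta=0$, and $\chi(r_{q-1})=0$ by Proposition~\ref{prop:chi}. Applying $\chi$ to the division shows that $\chi(r)$ is the remainder of $t^ef_j$ modulo $f_{j+1}$. Lemma~\ref{lem:remainder} gives $f_{j+1}\mid f_j$.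
\end{proof}

For instance, if $\lambda=(2,2)$, the remainder of $f_1$ modulo $f_2$ is $f_1-f_2$. The case $e=0$ kills its linear coefficient, and then $e=1$ kills its constant term.

Propositions~\ref{prop:chi} and \ref{prop:div} define the natural transformation $\pi\colon\mathcal{H}_{M^\lambda}\to X$.

\section{Derivatives of Specht polynomials}\label{sec:specht}

We want to recover $I$ from $\chi$. If $h\in I$, then the left side of \eqref{eq:D} lies in $I$, so $\chi(D(h))\overline\Delta=0$ and $\chi D(h)=0$. Since $I$ is a stable ideal, all the functionals $f\mapsto\chi D(w(fg))$ with $w\in S_n$, $g\in P$ vanish on $I$. As $P_B/I$ has rank $N$, they cut out $I$ as soon as $N$ of them are independent in a strong sense: some $N\times N$ minor must be a unit of $B$, whatever $B$ and $\chi$ are. A degree argument reduces this to the most degenerate character $g\mapsto g(0)$, and there the functionals are pairings with derivatives of Specht polynomials. So we first bound the number of such derivatives from below.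

Let $\nu$ be a partition of $s$. For a bijective filling $T$ of the diagram of $\nu$ by $1,\dots,s$, the \emph{Specht polynomial} $\Delta_T$ is the product of the $\Delta(E)$ over the columns $E$ of $T$. Let $V_\nu\subseteq k[x_1,\dots,x_s]$ be the span of all partial derivatives, of all orders $\ge0$, of all $\Delta_T$. It is finite-dimensional and closed under differentiation. Up to sign, the Specht polynomials of shape $\lambda$ are the polynomials $w\Delta$, $w\in S_n$.

\begin{lemma}\label{lem:dim}
$\dim V_\lambda\ge N$.
\end{lemma}

The induction imitates the count of words by their last letter: there are $m$ choices $i$, and the rest is a word for $\lambda$ with $\lambda_i$ lowered by one. In $V_\lambda$ the role of the last letter is played by the degree in $x_n$.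

\begin{proof}
We use induction on $n$. For $n=0$ we have $V_\lambda=k$ and $N=1$. Let $n\ge1$. For $e\ge0$ let $V_{\le e}\subseteq V_\lambda$ be the subspace of elements of $x_n$-degree at most $e$, and let $V^{(e)}\subseteq k[x_1,\dots,x_{n-1}]$ be the space of their coefficients of $x_n^e$. Then $V^{(e)}\cong V_{\le e}/V_{\le e-1}$, so $\dim V_\lambda=\sum_e\dim V^{(e)}$. Moreover $V^{(e)}$ is closed under $\partial_1,\dots,\partial_{n-1}$, because $V_{\le e}$ is.

Fix $1\le i\le m$, and let $r\ge i$ be maximal with $\lambda_r=\lambda_i$. The last box of row $r$ is a corner of the diagram, and its column has $r$ boxes. Let $\lambda^-$ be the partition of $n-1$ obtained by removing it; up to order, its parts are those of $\lambda$ with $\lambda_i$ lowered by one. Given a filling $T'$ of $\lambda^-$, let $T$ be the filling of $\lambda$ with $n$ in the corner. Then $\Delta_T=\pm\Delta_{T'}\prod_a(x_n-x_a)$, the product being over the $r-1$ other entries in the column of $n$. So $\partial_n^{\,r-i}\Delta_T\in V_\lambda$ has $x_n$-degree $i-1$ and leading coefficient $\pm\frac{(r-1)!}{(i-1)!}\Delta_{T'}$. Since $k$ has characteristic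 $0$, $V^{(i-1)}$ contains all $\Delta_{T'}$, hence contains $V_{\lambda^-}$. By induction
\[
\dim V^{(i-1)}\ge\frac{(n-1)!\,\lambda_i}{\lambda_1!\cdots\lambda_m!},
\]
and the sum of these numbers over $i=1,\dots,m$ is $N$.
\end{proof}

For $u\in P$ let $u(\partial)$ be the differential operator obtained by substituting $\partial_i$ for $x_i$, and let $\langle u,v\rangle=(u(\partial)v)(0)$. The monomials are orthogonal for this bilinear form, and $\langle x^\alpha,x^\alpha\rangle=\alpha_1!\cdots\alpha_n!\neq0$. Hence the form is symmetric, non-degenerate and $S_n$-invariant, and distinct degrees are orthogonal. By definition $\langle fg,v\rangle=\langle f,g(\partial)v\rangle$. As $\Delta$ has integer coefficients, $\langle\Delta,\Delta\rangle$ is a positive integer, and $\kappa:=\langle\Delta,\Delta\rangle/|G|$ is a non-zero element of $k$.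

\begin{lemma}\label{lem:pairing}
For $f,g\in P$ and $w\in S_n$ we have $D(w(fg))(0)=\kappa^{-1}\langle f,\,g(\partial)\,w^{-1}\Delta\rangle$.
\end{lemma}

\begin{proof}
Let $h\in P$. Pair both sides of \eqref{eq:D} with $\Delta$. On the left, $\langle vh,\Delta\rangle=\langle h,v^{-1}\Delta\rangle=\operatorname{sgn}(v)\langle h,\Delta\rangle$ for $v\in G$, so we obtain $|G|\langle h,\Delta\rangle$. On the right, only the part of $\Delta D(h)$ of degree $d$ contributes, so we obtain $D(h)(0)\langle\Delta,\Delta\rangle$. Thus $D(h)(0)=\kappa^{-1}\langle h,\Delta\rangle$. For $h=w(fg)$ we have $\langle h,\Delta\rangle=\langle fg,w^{-1}\Delta\rangle=\langle f,g(\partial)w^{-1}\Delta\rangle$.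
\end{proof}

\begin{proposition}\label{prop:unimodular}
There are monomials $u_1,\dots,u_N,g_1,\dots,g_N\in P$ and $w_1,\dots,w_N\in S_n$ such that the determinant of the matrix $\bigl(D(w_j(u_ig_j))\bigr)_{i,j}$ over $R$ is a non-zero constant.
\end{proposition}

\begin{proof}
The polynomials $g(\partial)w^{-1}\Delta$, with $g$ a monomial and $w\in S_n$, span $V_\lambda$. By Lemma~\ref{lem:dim} we can choose $N$ linearly independent ones, $v_j=g_j(\partial)w_j^{-1}\Delta$. By non-degeneracy the functionals $\langle\,\cdot\,,v_j\rangle$ are linearly independent, so the map $P\to k^N$, $f\mapsto(\langle f,v_j\rangle)_j$ is surjective, and there are monomials $u_1,\dots,u_N$ whose images form a basis. By Lemma~\ref{lem:pairing} the determinant $\delta\in R$ in the statement satisfies $\delta(0)\neq0$. The $(i,j)$ entry is zero or homogeneous of degree $\deg u_i+\deg g_j-d$, so every non-zero term in the expansion of $\delta$ has degree $\sum_i\deg u_i+\sum_j\deg g_j-Nd$. Thus $\delta$ is homogeneous, and a homogeneous polynomial with non-zero constant term is constant.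
\end{proof}

\begin{example}
For $\lambda=(2,1)$ the space $V_\lambda$ has the basis $1$, $x_1-x_2$, $x_1-x_3$, which corresponds to the functionals $f\mapsto D(fx_1)$, $D(f)$, $D((2\,3)f)$. Evaluating them on $u=1,x_1,x_2$ gives the rows of
\[
\begin{pmatrix}1&0&0\\ x_1+x_2&1&1\\ 0&-1&0\end{pmatrix}.
\]
One entry is not constant, but the determinant is $1$.
\end{example}

\section{The morphism $\pi$ is an isomorphism}\label{sec:iso}

Fix $u_i,g_j,w_j$ as in Proposition~\ref{prop:unimodular}. For a $k$-algebra map $\chi\colon R\to B$ put
\begin{align}
J_\chi&=\{f\in P_B:\ \chi D(w(fg))=0\ \text{ for all }w\in S_n,\ g\in P_B\},\label{eq:J}\\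
\Psi_\chi&\colon P_B\to B^N,\qquad\Psi_\chi(f)=\bigl(\chi D(w_j(fg_j))\bigr)_j .\notag
\end{align}
The set $J_\chi$ is an ideal, and it is $S_n$-stable because $w((vf)g)=(wv)(f\cdot v^{-1}g)$. It is contained in $\ker\Psi_\chi$. By Proposition~\ref{prop:unimodular}, the vectors $\Psi_\chi(u_1),\dots,\Psi_\chi(u_N)$ form a basis of $B^N$ for every $\chi$.

\subsection{The character determines the ideal}

\begin{proposition}\label{prop:mono}
Let $I\in\mathcal{H}_{M^\lambda}(B)$ have character $\chi$. Then $I=J_\chi=\ker\Psi_\chi$, and $u_1,\dots,u_N$ form a basis of $P_B/I$. In particular $\pi$ is injective on $B$-points.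
\end{proposition}

\begin{proof}
As explained at the start of Section~\ref{sec:specht}, $\chi D$ vanishes on $I$, and $w(fg)\in I$ for $f\in I$. Hence $I\subseteq J_\chi\subseteq\ker\Psi_\chi$, and $\Psi_\chi$ induces a map $P_B/I\to B^N$. It is surjective because the images of the $u_i$ form a basis. Both modules are projective of rank $N$, so it is an isomorphism by (M2). This gives $I=\ker\Psi_\chi$ and the statement about the $u_i$.
\end{proof}

\subsection{Orbits}
It remains to show that every $\chi\in X(B)$ occurs. The only candidate is $J_\chi$, and we have to prove that it is as large as $\ker\Psi_\chi$. This means that infinitely many functionals are combinations of $N$ of them, and here the divisibility conditions must enter. We use them indirectly. For the universal point of $X$ the base ring $Q$ is a polynomial ring, so identities can be tested on a dense set of points, and on a dense set the ideals are known: they are the ideals of orbits.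

Let $\alpha_1,\dots,\alpha_m$ be indeterminates. Sending $q_j$ to $\prod_{i:\lambda_i=j}(t-\alpha_i)$ defines a map
\begin{equation}\label{eq:roots}
Q\longrightarrow k[\alpha_1,\dots,\alpha_m],
\end{equation}
which is injective since elementary symmetric polynomials are algebraically independent. Let $U\subseteq X(k)$ be the set of points $p=(q_j)$ with $q_j=\prod_{i:\lambda_i=j}(t-a_i)$ for pairwise distinct $a_1,\dots,a_m\in k$. For $k=\mathbb{C}$ these are the points at which $f_1=q_1\cdots q_l$ has distinct roots. For such $p$ let $O_p\subseteq k^n$ be the orbit of the points in which $a_i$ occurs $\lambda_i$ times, that is, each root of $q_j$ occurs $j$ times. Let $\chi_p\colon R\to k$ be the map corresponding to $p$, given by $f_j=\prod_{i:\lambda_i\ge j}(t-a_i)$.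

\begin{lemma}\label{lem:orbits}
\begin{itemize}
\item[(a)] An element of $Q$ that vanishes at every point of $U$ is zero.
\item[(b)] For $p\in U$, the vanishing ideal $I(O_p)$ is an element of $\mathcal{H}_{M^\lambda}(k)$ with character $\chi_p$. Hence $I(O_p)=J_{\chi_p}=\ker\Psi_{\chi_p}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\gamma$ be the image of the element under \eqref{eq:roots}. Then $\gamma\cdot\prod_{i<i'}(\alpha_i-\alpha_{i'})$ vanishes on $k^m$. As $k$ is infinite, this product is zero, so $\gamma=0$.

(b) The ring $P/I(O_p)$ is the space of functions on $O_p$, which is $M^\lambda$. Let $x\in O_p$ correspond to the word $\varphi$, and suppose $\Delta(x)\ne0$. Then $\varphi$ is injective on each column, so $\varphi(C_j)=\{i:\lambda_i\ge j\}$ by Lemma~\ref{lem:sign}(c). Thus $F_j$ evaluates at $x$ to $f_j$ for all $j$, and $g(x)=\chi_p(g)$ for all $g\in R$. Therefore $g\Delta-\chi_p(g)\Delta$ vanishes on $O_p$, and $\chi_p$ is the character by the uniqueness in Proposition~\ref{prop:chi}. The last claim is Proposition~\ref{prop:mono}.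
\end{proof}

\subsection{The family over $X$}
Let $\xi\colon R\to Q$ be the universal point of $X$, and put $J=J_\xi\subseteq P_Q$. For $p\in U$, evaluation at $p$ gives maps $Q\to k$ and $P_Q\to P$, $f\mapsto f_p$. Since $\xi$ followed by evaluation is $\chi_p$ and $D$ is compatible with base change,
\begin{equation}\label{eq:spec}
\xi D(w(fg))(p)=\chi_pD(w(f_pg_p))\qquad(f,g\in P_Q,\ w\in S_n).
\end{equation}

\begin{proposition}\label{prop:epi}
The $Q$-module $P_Q/J$ is free with basis $u_1,\dots,u_N$, and its fiber at $p\in U$ is $P/I(O_p)$. Moreover $J\in\mathcal{H}_{M^\lambda}(Q)$ and $\pi(J)=\xi$.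
\end{proposition}

\begin{proof}
\emph{Independence.} If $\sum_ic_iu_i\in J$ with $c_i\in Q$, then $\sum_ic_i\Psi_\xi(u_i)=0$, so all $c_i$ vanish.

\emph{Spanning.} Let $f\in P_Q$. Choose $c_i\in Q$ with $\Psi_\xi(f)=\sum_ic_i\Psi_\xi(u_i)$ and put $f'=f-\sum_ic_iu_i$, so that $\Psi_\xi(f')=0$. For $p\in U$, \eqref{eq:spec} gives $f'_p\in\ker\Psi_{\chi_p}$, which equals $J_{\chi_p}$ by Lemma~\ref{lem:orbits}(b). By \eqref{eq:spec} again, for all $w\in S_n$ and $g\in P_Q$ the element $\xi D(w(f'g))\in Q$ vanishes at every $p\in U$. It is zero by Lemma~\ref{lem:orbits}(a), so $f'\in J$.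

\emph{Fibers over $U$.} The fiber of $P_Q/J$ at $p$ is $P/J_p$, where $J_p$ is the image of $J$ in $P$, and it has dimension $N$. By \eqref{eq:spec}, $J_p\subseteq\ker\Psi_{\chi_p}=I(O_p)$, which also has colength $N$. So $J_p=I(O_p)$.

\emph{The representation.} By (M3) the modules $\operatorname{Hom}_{S_n}(W_\mu,P_Q/J)$ are finitely generated projective. Their ranks are constant because $\operatorname{Spec}Q$ is connected, and at a point of $U$ they are the multiplicities of the $W_\mu$ in $M^\lambda$. On an open set where all these modules are free, (M3) gives an equivariant isomorphism of $P_Q/J$ with $M^\lambda\otimes Q$. Hence $J\in\mathcal{H}_{M^\lambda}(Q)$.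

\emph{The character.} Let $\xi'=\pi(J)$ and $g\in R$. By compatibility with base change, $\xi'(g)(p)$ is the value at $g$ of the character of $I(O_p)$, which is $\chi_p(g)=\xi(g)(p)$. Lemma~\ref{lem:orbits}(a) gives $\xi'=\xi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Existence, uniqueness and naturality of $\chi$ are Proposition~\ref{prop:chi}, and $\chi\in X(B)$ is Proposition~\ref{prop:div}. The map $\mathcal{H}_{M^\lambda}(B)\to X(B)$ is injective by Proposition~\ref{prop:mono}. Every element of $X(B)$ has the form $\beta\circ\xi$ for a $k$-algebra map $\beta\colon Q\to B$, and it is the character of the base change of $J$ along $\beta$ by Proposition~\ref{prop:epi}. So $\pi$ is a natural bijection on $B$-points for all $B$, hence an isomorphism.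
\end{proof}

\begin{remark}
The assumption that $P_B/I$ is locally $M^\lambda\otimes B$ entered Propositions~\ref{prop:chi}, \ref{prop:div} and \ref{prop:mono} through three numbers only: the sign multiplicity $1$ for the column group, the sign multiplicity $0$ after moving one index to the preceding column, and the rank $N$. Characteristic $0$ was used for the idempotents in (M1), the decomposition (M3), the description of the sign component of $P$, the factorials in Section~\ref{sec:specht}, and the infinity of $k$ in Lemma~\ref{lem:orbits}(a). The method breaks down at once without it: in characteristic $2$ and for $\lambda=(1,1)$, the sign character is trivial and the sign component of $P$ is $R$, not $\Delta R$.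
\end{remark}

\section{The universal family, the points, and the Hilbert--Chow morphism}\label{sec:complements}

In this section $k=\mathbb{C}$.

\subsection{The universal family}

\begin{theorem}\label{thm:universal}
The universal ideal over $X\cong\mathcal{H}_{M^\lambda}$ is the ideal $J=J_\xi$ defined by \eqref{eq:J}. There are monomials $u_1,\dots,u_N$ that form a basis of $P/I$ for every point $I$ of $\mathcal{H}_{M^\lambda}$, and a basis of $P_B/I$ for every family $I\in\mathcal{H}_{M^\lambda}(B)$. The universal family $\operatorname{Spec}P_Q/J$ is reduced.
\end{theorem}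

\begin{proof}
The first claim holds because $\pi$ is an isomorphism and $\pi(J)$ is the universal point of $X$. The second is part of Proposition~\ref{prop:mono}. For the third, let $A=P_Q/J$ and let $\operatorname{Tr}(v)\in Q$ be the trace of multiplication by $v\in A$ on the free module $A$. Let $\delta=\det(\operatorname{Tr}(u_iu_j))\in Q$. At $p\in U$ the fiber is the product ring $\mathbb{C}^N$, whose trace form is non-degenerate, so $\delta(p)\ne0$ and $\delta\neq0$. Let $v=\sum_ic_iu_i\in A$ be nilpotent. Then each $vu_j$ is nilpotent and has trace zero because $Q$ is a domain, so $\sum_ic_i\operatorname{Tr}(u_iu_j)=0$ for all $j$. As $\delta\ne0$, all $c_i$ vanish.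
\end{proof}

\subsection{The closed points}
For a partition $\nu$ of $s$ let $m_j(\nu)$ be the number of parts equal to $j$, let
\[
I_\nu=\{f\in\mathbb{C}[x_1,\dots,x_s]:\ f(\partial)\Delta_T=0\text{ for all fillings $T$ of }\nu\}
\]
be the annihilator under differentiation of all Specht polynomials of shape $\nu$, and let $Z_\nu=\operatorname{Spec}\mathbb{C}[x_1,\dots,x_s]/I_\nu$. The ideal $I_\nu$ is homogeneous, $S_s$-stable, and contains all forms of large degree, so $Z_\nu$ is supported at the origin.

\begin{theorem}\label{thm:points}
\begin{itemize}
\item[(a)] The only homogeneous $S_n$-stable ideal $I\subseteq P$ with $P/I\cong M^\lambda$ is $I_\lambda$. Moreover $\dim V_\lambda=N$.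
\item[(b)] The $S_n$-stable ideals $I\subseteq P$ with $P/I\cong M^\lambda$ correspond bijectively to the finite sets $\{(b_1,\nu^1),\dots,(b_s,\nu^s)\}$, where the $b_i\in\mathbb{C}$ are distinct, $\nu^i$ is a partition of some $n_i\ge1$, and the multiset union of the parts of all $\nu^i$ is $\lambda$. The subscheme attached to such a set is the $S_n$-orbit of $\prod_i\bigl((b_i,\dots,b_i)+Z_{\nu^i}\bigr)$, and its image under $\pi$ is given by $q_j=\prod_i(t-b_i)^{m_j(\nu^i)}$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Let $\chi_0(g)=g(0)$. This is the point $f_j=t^{\lambda'_j}$ of $X(\mathbb{C})$, so by Theorem~\ref{thm:main} there is a unique $I_0\in\mathcal{H}_{M^\lambda}(\mathbb{C})$ with character $\chi_0$.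

Let $I$ be homogeneous with character $\chi$, and let $g\in R$ be homogeneous of positive degree. The part of degree $d$ of $g\Delta-\chi(g)\Delta\in I$ is $-\chi(g)\Delta$, and $\Delta\notin I$, so $\chi(g)=0$. Hence $\chi=\chi_0$ and $I=I_0$. Conversely, for $z\in\mathbb{C}^*$ the automorphism $\theta_z\colon x_i\mapsto zx_i$ commutes with $S_n$, so $\theta_z(I_0)\in\mathcal{H}_{M^\lambda}(\mathbb{C})$. For $g$ as above, $g\Delta\in I_0$ is homogeneous and hence lies in $\theta_z(I_0)$. So $\theta_z(I_0)$ has character $\chi_0$ and equals $I_0$. An ideal stable under all $\theta_z$ is homogeneous.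

By Proposition~\ref{prop:mono} and Lemma~\ref{lem:pairing}, $I_0=J_{\chi_0}$ is the set of $f$ with $\langle f,g(\partial)\Delta_T\rangle=0$ for all $g$ and $T$, that is, the orthogonal complement of $V_\lambda$. By non-degeneracy its codimension is $\dim V_\lambda$, so $\dim V_\lambda=N$. Finally $\langle f,g(\partial)\Delta_T\rangle=\langle fg,\Delta_T\rangle=\langle g,f(\partial)\Delta_T\rangle$, and this vanishes for all $g$ if and only if $f(\partial)\Delta_T=0$. So $I_0=I_\lambda$.

(b) \emph{The subscheme.} Given $\{(b_i,\nu^i)\}$, we have $\sum_in_i=n$. Let $b\in\mathbb{C}^n=\prod_i\mathbb{C}^{n_i}$ be the point with $i$-th component $(b_i,\dots,b_i)$, and let $Z_0=\prod_i((b_i,\dots,b_i)+Z_{\nu^i})$, which is supported at $b$. The stabilizer of $b$ is $\Gamma=\prod_iS_{n_i}$ since the $b_i$ are distinct. It preserves $Z_0$, and $\mathcal{O}(Z_0)\cong\bigotimes_iM^{\nu^i}$ by (a), because translation along the diagonal of $\mathbb{C}^{n_i}$ commutes with $S_{n_i}$. The orbit $Z$ is the disjoint union of the $wZ_0$ over the cosets $w\Gamma$, so by transitivity of induction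
\[
A:=\mathcal{O}(Z)\cong\operatorname{Ind}_\Gamma^{S_n}\bigotimes_iM^{\nu^i}\cong M^\lambda .
\]
Thus $Z$ is a point of $\mathcal{H}_{M^\lambda}(\mathbb{C})$. Let $\chi$ be its character.

\emph{The character is an evaluation.} The ring $A$ is the product of its local rings, and $\overline\Delta\ne0$, so there is a point $b'$ of the support such that $\overline\Delta\ne0$ in $A_{b'}$. For $g\in R$ the element $g-g(b')$ is nilpotent in $A_{b'}$. If $g(b')\ne\chi(g)$, then $g-\chi(g)$ is a unit of $A_{b'}$ that kills $\overline\Delta$, which is impossible. So $\chi(g)=g(b')$. With $K_i=\{a:b'_a=b_i\}$ and $c^i_j=|C_j\cap K_i|$ this says $f_j=\prod_i(t-b_i)^{c^i_j}$.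

\emph{The exponents.} We have $A_{b'}=\bigotimes_iA_i$, where $A_i$ is a quotient of $\mathbb{C}[x_a:a\in K_i]$ that is isomorphic to $M^{\nu^i}$ as an $S_{K_i}$-module. The factors $x_a-x_{a'}$ of $\Delta$ with $a,a'$ in different sets $K_i$ do not vanish at $b'$ and are units. So $\Delta$ is a unit times $\prod_i\Delta_i$, where $\Delta_i=\prod_j\Delta(C_j\cap K_i)$, and each $\Delta_i$ is non-zero in $A_i$. It lies in the sign component for $\prod_jS_{C_j\cap K_i}$, so Lemma~\ref{lem:sign}(b), applied to $\nu^i$, gives
\[
c^i_1+\dots+c^i_j\le(\nu^i)'_1+\dots+(\nu^i)'_j\qquad(1\le j\le l).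
\]
Sum over $i$. The left sides add up to $|C_1|+\dots+|C_j|=\lambda'_1+\dots+\lambda'_j$. So do the right sides, since $\sum_i(\nu^i)'_j$ counts the parts of $\lambda$ that are at least $j$. Hence equality holds for all $i$ and $j$, and $c^i_j=(\nu^i)'_j$. Taking quotients $q_j=f_j/f_{j+1}$ gives the stated formula.

\emph{Bijectivity.} The assignment $\{(b_i,\nu^i)\}\mapsto(q_j)$ is a bijection onto $X(\mathbb{C})$: for the inverse, let the $b_i$ be the distinct roots of $q_1\cdots q_l$, and let $\nu^i$ have as many parts equal to $j$ as the order of vanishing of $q_j$ at $b_i$; the total number of parts equal to $j$ is then $\deg q_j=m_j$. Since $\pi$ is bijective on $\mathbb{C}$-points, the subschemes $Z$ are pairwise distinct and exhaust $\mathcal{H}_{M^\lambda}(\mathbb{C})$.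
\end{proof}

\begin{example}
The scheme $Z_{(2)}$ is the reduced origin of $\mathbb{C}^2$, since the only Specht polynomial is $1$. The annihilator of $x_1-x_2$ is $I_{(1,1)}=(x_1+x_2,\,x_1x_2)$, so $Z_{(1,1)}$ is the double point in the direction $(1,-1)$. For $\lambda=(2,1,1)$, the two tuples from the introduction correspond to $\{(a,(2)),(b,(1,1))\}$ and $\{(a,(1,1)),(b,(2))\}$. Both subschemes consist of six double points supported on the orbit of $(a,a,b,b)$. At this point the first is thickened in the direction $(0,0,1,-1)$ and the second in the direction $(1,-1,0,0)$.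
\end{example}

\subsection{The Hilbert--Chow morphism}
Let $I\in\mathcal{H}_{M^\lambda}(B)$ and $A=P_B/I$. The trivial representation occurs once in $M^\lambda$, so $A^{S_n}$ is projective of rank $1$ by (M1). The element $1$ is non-zero in every fiber, so it generates $A^{S_n}$ by Nakayama's lemma and is a basis. Hence there is a unique map $\eta\colon P^{S_n}\to B$ with $g\equiv\eta(g)\pmod I$ for all symmetric $g$. This defines the \emph{Hilbert--Chow morphism} $\mathcal{H}_{M^\lambda}\to\mathbb{C}^n/S_n=\operatorname{Spec}P^{S_n}$. We identify $\mathbb{C}^n/S_n$ with the space of monic polynomials of degree $n$ by means of $\prod_{a=1}^n(t-x_a)$. Recall that the normalization of an irreducible affine variety $Y$ is the spectrum of the integral closure of $\mathcal{O}(Y)$ in its fraction field.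

\begin{theorem}\label{thm:chow}
Under $\pi$, the Hilbert--Chow morphism is the map $(q_j)\mapsto\prod_jq_j^{\,j}$. It is the normalization of the closure of the locus $Y^\circ$ of monic polynomials with root multiplicities $\lambda$.
\end{theorem}

\begin{proof}
For symmetric $g$, multiplying $g\equiv\eta(g)$ by $\Delta$ shows that $\eta(g)=\chi(g)$. Since $\prod_a(t-x_a)=\prod_jF_j$, the image of $I$ is $\prod_jf_j$, and $q_j$ is a factor of exactly $f_1,\dots,f_j$. This gives the formula.

Let $\Phi=\prod_jq_j^{\,j}\in Q[t]$ be the universal product, and let $E\subseteq Q$ be the subalgebra generated by its coefficients, which is the image of $P^{S_n}$. Then $Y=\operatorname{Spec}E$ is a closed irreducible subvariety of $\mathbb{C}^n/S_n$. View $Q$ inside $\mathbb{C}[\alpha_1,\dots,\alpha_m]$ by \eqref{eq:roots}, so that $\Phi=\prod_i(t-\alpha_i)^{\lambda_i}$.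

Each $\alpha_i$ is a root of the monic polynomial $\Phi\in E[t]$. Hence $\mathbb{C}[\alpha_1,\dots,\alpha_m]$, and with it $Q$, is integral over $E$. By lying over, $X\to Y$ is surjective. The image of $U$ is $Y^\circ$, and $U$ is dense in $X$ by Lemma~\ref{lem:orbits}(a), so $Y$ is the closure of $Y^\circ$.

Let $K=\operatorname{Frac}E$, and let $\overline K$ be an algebraic closure containing the $\alpha_i$. An automorphism of $\overline K$ over $K$ fixes $\Phi$, so it permutes the distinct elements $\alpha_i$ and preserves their multiplicities $\lambda_i$. Therefore it fixes each $q_j=\prod_{i:\lambda_i=j}(t-\alpha_i)$. In characteristic $0$ the fixed field is $K$, so $q_j\in K[t]$ and $Q\subseteq K$. Thus $Q$ lies between $E$ and $K$, is integral over $E$, and is integrally closed in $\operatorname{Frac}Q=K$, being a polynomial ring. So $Q$ is the integral closure of $E$ in $K$.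
\end{proof}

\begin{thebibliography}{9}
\bibitem{DK} Sebastian Debus and Andreas Kretschmer, \emph{Symmetric Ideals and Invariant Hilbert Schemes}, arXiv:2404.15240 (2024).
\end{thebibliography}
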